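\title{Normal toric ideals without Gr\"obner bases of small degree}

\begin{abstract}
The toric ideal of a graded normal vector configuration of dimension $d$ is generated in degrees at most $d$. We show that this bound does not extend to Gr\"obner bases. Over every field there is a graded normal configuration all of whose Gr\"obner bases, for all term orders, contain an element of degree greater than $d$; none of its initial ideals is Cohen--Macaulay. More strongly, for every $d\ge 10^6$ there is a graded normal configuration of dimension $d$ all of whose Gr\"obner bases contain an element of degree at least $d^{9/8}/48$, so no linear bound holds. The configurations are described by lists of linear functionals on their lattice of relations. Normality depends only on the set of functionals, while dimension and degrees depend on the multiplicities.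
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb K$ be a field, $\mathbb N$ the set of non-negative integers, and $\mathcal A=\{\mathbf a_1,\dots,\mathbf a_n\}\subset\mathbb Z^d$ a finite vector configuration. Its \emph{toric ideal} is
\[
I_{\mathcal A}=\Big\langle \mathbf x^{u}-\mathbf x^{v}\ :\ u,v\in\mathbb N^n,\ \sum_{i=1}^n u_i\mathbf a_i=\sum_{i=1}^n v_i\mathbf a_i\Big\rangle\subseteq R=\mathbb K[x_1,\dots,x_n].
\]
Let $\operatorname{cone}(\mathcal A)$, $\mathbb Z\mathcal A$ and $\mathbb N\mathcal A$ be the sets of $\mathbb R_{\ge0}$-, $\mathbb Z$- and $\mathbb N$-linear combinations of $\mathcal A$. The quotient $R/I_{\mathcal A}$ is the semigroup ring $\mathbb K[\mathbb N\mathcal A]$. Its Krull dimension $\dim(\mathcal A)$ equals the rank of $\mathbb Z\mathcal A$, and we always assume $\dim(\mathcal A)=d$. The configuration is \emph{normal} if $\mathbb N\mathcal A=\operatorname{cone}(\mathcal A)\cap\mathbb Z\mathcal A$, that is, if the semigroup has no holes: it contains every point that the cone and the lattice allow. It is \emph{graded} if $\mathcal A$ spans an affine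 hyperplane in $\mathbb R^d$. Since $\mathcal A$ spans $\mathbb R^d$ linearly, this hyperplane misses the origin, so some linear functional takes the value $1$ on every $\mathbf a_i$, and $I_{\mathcal A}$ is homogeneous for the usual total degree.

A \emph{term order} is a total order on the monomials of $R$ in which $1$ is the smallest monomial and $\mathbf x^u<\mathbf x^v$ implies $\mathbf x^{u+\gamma}<\mathbf x^{v+\gamma}$ for all $\gamma\in\mathbb N^n$; as the order is total, a common factor may also be canceled. The \emph{initial ideal} $\operatorname{in}(I)$ of an ideal $I$ is generated by the leading monomials of the nonzero elements of $I$, and a \emph{Gr\"obner basis} of $I$ is a finite subset of $I$ whose leading monomials generate $\operatorname{in}(I)$. A Gr\"obner basis generates $I$. An ideal $I$ is called Cohen--Macaulay if $R/I$ is.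

If $\mathcal A$ is normal, then $I_{\mathcal A}$ is Cohen--Macaulay by Hochster's theorem, and if $\mathcal A$ is also graded, then $I_{\mathcal A}$ is generated by homogeneous binomials of degree at most $d$. The following problem is posed in the paper of O'Shea and Thomas \cite{OT}.

\begin{quote}
\emph{If $\mathcal A$ is graded and normal, does $I_{\mathcal A}$ have a Gr\"obner basis, for some term order, whose elements have degree at most $d=\dim(\mathcal A)$?}
\end{quote}

There are good reasons to guess that it does. If $n=d+1$, then $I_{\mathcal A}$ is a prime of height one, hence principal, and its generator is a Gr\"obner basis for every term order; here the answer is yes, and the value $d$ is attained (Example~\ref{ex:rankone}). In general, the bound $d$ for generators follows from two properties of $R/I_{\mathcal A}$, its Hilbert series and Cohen--Macaulayness (Section~\ref{sec:CM}). An initial ideal inherits the Hilbert series, so the answer is yes as soon as a single initial ideal is Cohen--Macaulay (Proposition~\ref{prop:CM}), and the term order is ours to choose. Nevertheless the answer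 is no. In the statements below and throughout the paper, the field $\mathbb K$ is arbitrary.

\begin{theorem}\label{thm:one}
There is a graded normal configuration $\mathcal A$ such that, for every term order, every Gr\"obner basis of $I_{\mathcal A}$ contains an element of degree greater than $\dim(\mathcal A)$.
\end{theorem}

\begin{theorem}\label{thm:two}
For every $d\ge10^6$ there is a graded normal configuration $\mathcal A$ with $\dim(\mathcal A)=d$ such that, for every term order, every Gr\"obner basis of $I_{\mathcal A}$ contains an element of degree at least $\frac1{48}d^{\,9/8}$. In particular, for every constant $C$ the bound $C\dim(\mathcal A)$ fails.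
\end{theorem}

\begin{corollary}\label{cor:CM}
For $\mathcal A$ as in Theorem~\ref{thm:one}, no initial ideal of $I_{\mathcal A}$ is Cohen--Macaulay.
\end{corollary}

The proof has three ingredients. In Section~\ref{sec:lists} we describe $\mathcal A$ by its lattice of relations $\mathbb Z^c$, on which each variable $x_i$ becomes a linear functional; normality turns into a covering property of the set of functionals, and a term order into a group order on $\mathbb Z^c$. Section~\ref{sec:plane} treats $c=2$, where an approximation argument with fractions forces large degrees for all term orders with one prescribed sign pattern. Section~\ref{sec:construction} places many copies of this planar model in one lattice, so that every term order has the prescribed sign pattern on one of them. That this can be done without losing normality is shown in Section~\ref{sec:normal}. The theorems follow in Section~\ref{sec:degree}, and the corollary in Section~\ref{sec:CM}.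

\section{Configurations from lists of functionals}\label{sec:lists}

For $a\in\mathbb R$ let $a^+=\max(a,0)$ and $a^-=\max(-a,0)$, so that $a=a^+-a^-$. These operations and the relation $\le$ are applied to vectors coordinatewise.

A list $\rho=(\rho_1,\dots,\rho_n)$ of integral linear functionals on $\mathbb Z^c$, repetitions allowed, is \emph{admissible} if
\begin{itemize}
\item[(i)] the $\rho_l$ generate the group $\operatorname{Hom}(\mathbb Z^c,\mathbb Z)$, and
\item[(ii)] $\sum_l\rho_l=0$.
\end{itemize}
Let $S$ be the set of nonzero functionals occurring in the list. Write $\rho(z)=(\rho_1(z),\dots,\rho_n(z))$ and $L=\rho(\mathbb Z^c)\subset\mathbb Z^n$. By (i), each coordinate function of $\mathbb Z^c$ is an integral combination of the $\rho_l$; these combinations define a left inverse $\mathbb Z^n\to\mathbb Z^c$ of $\rho$. Hence $\rho$ is injective, $L$ is a direct summand of $\mathbb Z^n$, and $\mathbb Z^n/L\cong\mathbb Z^d$ with $d=n-c$. Here $d\ge1$, because (ii) is a linear relation among the $\rho_l$. Let $\mathbf a_l\in\mathbb Z^d$ be the image of the $l$-th unit vector and $\mathcal A=\{\mathbf a_1,\dots,\mathbf a_n\}$.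 Then $\mathbb Z\mathcal A=\mathbb Z^d$ and $\dim(\mathcal A)=n-c$. The integral relations $\sum u_l\mathbf a_l=0$ form the lattice $L$, and the real relations form the space $\rho(\mathbb R^c)$. Each $z\in\mathbb Z^c$ gives the binomial $\mathbf x^{\rho(z)^+}-\mathbf x^{\rho(z)^-}\in I_{\mathcal A}$. Finally, put
\[
P(S)=\{y\in\mathbb R^c:\ \sigma(y)<1\ \text{ for all }\sigma\in S\}.
\]

\begin{lemma}\label{lem:normal}
Let $\rho$ be admissible.
\begin{itemize}
\item[(a)] $\mathcal A$ is graded.
\item[(b)] If every element of $S$ occurs at least twice in $\rho$, then the $\mathbf a_l$ are pairwise distinct.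
\item[(c)] $\mathcal A$ is normal if and only if every coset $y+\mathbb Z^c$, $y\in\mathbb R^c$, meets $P(S)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (ii), the functional $u\mapsto\sum_lu_l$ vanishes on $L$, so it induces a functional on $\mathbb Z^d$ that equals $1$ on every $\mathbf a_l$. The $\mathbf a_l$ span $\mathbb R^d$ linearly and lie in the hyperplane where this functional is $1$, so they span that hyperplane affinely.

(b) If $\mathbf a_i=\mathbf a_j$ with $i\ne j$, there is $z\in\mathbb Z^c$ with $\rho_i(z)=1$, $\rho_j(z)=-1$ and $\rho_l(z)=0$ for all other $l$. Then $\rho_i\neq0$, and a second copy $\rho_{i'}=\rho_i$ with $i'\ne i$ has $\rho_{i'}(z)=1$, a value that only $\rho_i$ takes at $z$.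

(c) Suppose that every coset meets $P(S)$, and let $\mathbf b=\sum\mu_l\mathbf a_l=\sum\nu_l\mathbf a_l$ with $\mu\in\mathbb R^n_{\ge0}$ and $\nu\in\mathbb Z^n$. Then $\nu-\mu=\rho(y)$ for some $y\in\mathbb R^c$. Choose $z\in\mathbb Z^c$ with $z-y\in P(S)$. The integer vector $u=\nu-\rho(z)=\mu-\rho(z-y)$ satisfies $u_l>\mu_l-1\ge-1$, so $u\in\mathbb N^n$ and $\mathbf b=\sum u_l\mathbf a_l\in\mathbb N\mathcal A$.

Conversely, let $\mathcal A$ be normal and $y\in\mathbb R^c$. Put $\nu_l=\lceil\rho_l(y)\rceil$ and $\mu=\nu-\rho(y)\ge0$. The point $\sum\nu_l\mathbf a_l=\sum\mu_l\mathbf a_l$ lies in $\mathbb Z\mathcal A\cap\operatorname{cone}(\mathcal A)$, so it equals $\sum u_l\mathbf a_l$ with $u\in\mathbb N^n$, and $\nu-u=\rho(z)$ for some $z\in\mathbb Z^c$. Then $\rho_l(z)\le\nu_l<\rho_l(y)+1$ for all $l$, so $z-y\in P(S)$. Thus the coset of $-y$ meets $P(S)$, and $y$ was arbitrary.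
\end{proof}

Now fix a term order. For $0\ne z\in\mathbb Z^c$ write $z\succ0$ if $\mathbf x^{\rho(z)^+}>\mathbf x^{\rho(z)^-}$, and $z\prec0$ if $-z\succ0$. This relation determines the initial ideal.

\begin{lemma}\label{lem:order}
\begin{itemize}
\item[(a)] For $z\ne0$ exactly one of $z,-z$ is $\succ0$, and $z,z'\succ0$ implies $z+z'\succ0$.
\item[(b)] A monomial $\mathbf x^u$ lies in $\operatorname{in}(I_{\mathcal A})$ if and only if there is $z\succ0$ with $\rho(z)^+\le u$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $z\neq0$ we have $\rho(z)\ne0$, so the monomials $\mathbf x^{\rho(z)^+}$ and $\mathbf x^{\rho(z)^-}$ differ, and replacing $z$ by $-z$ exchanges them. Let $z,z'\succ0$. From $a=a^+-a^-$ and $(a+a')^+\le a^++a'^+$ we get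
\[
\gamma:=\rho(z)^++\rho(z')^+-\rho(z+z')^+=\rho(z)^-+\rho(z')^--\rho(z+z')^-\ge0.
\]
Multiplying the two monomial inequalities and canceling $\mathbf x^\gamma$ gives $\mathbf x^{\rho(z+z')^+}>\mathbf x^{\rho(z+z')^-}$.

(b) If $z\succ0$ and $\rho(z)^+\le u$, then $\mathbf x^{u-\rho(z)^+}(\mathbf x^{\rho(z)^+}-\mathbf x^{\rho(z)^-})$ lies in $I_{\mathcal A}$ and has leading monomial $\mathbf x^u$. Conversely, let $\mathbf x^u$ be the leading monomial of $F\in I_{\mathcal A}$. Call the \emph{fiber} of $u$ the set of $u'\in\mathbb N^n$ with $u-u'\in L$. A monomial multiple of a generator of $I_{\mathcal A}$ is a difference of two monomials from one fiber, and such differences span $I_{\mathcal A}$, so the coefficients of $F$ on each fiber sum to $0$. Hence $F$ contains a monomial $\mathbf x^{u'}<\mathbf x^u$ with $u-u'=\rho(z)$, $z\neq0$. From $u,u'\ge0$ we get $\gamma=u-\rho(z)^+\ge0$, and $u'=\gamma+\rho(z)^-$. Canceling $\mathbf x^\gamma$ in $\mathbf x^{u}>\mathbf x^{u'}$ gives $z\succ0$.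
\end{proof}

We call a relation as in Lemma~\ref{lem:order}(a) a \emph{group order} on $\mathbb Z^c$ and record two consequences. If $Nz\succ0$ for an integer $N\ge1$, then $z\succ0$, since otherwise $-z\succ0$ and so $-Nz\succ0$. And if finitely many nonzero vectors sum to zero, one of them is $\succ0$, since otherwise their negatives would all be $\succ0$ and sum to $0$.

To bound Gr\"obner bases from below we pick a monomial $\mathbf x^{\rho(z)^+}$ of the initial ideal and examine which leading monomials can divide it. Say that $z^*\in\mathbb Z^c$ is \emph{dominated} by $z\in\mathbb Z^c$ if $\sigma(z^*)\le\sigma(z)^+$ for all $\sigma\in S$. We shall only use the following consequence: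
\begin{equation}\label{eq:dominated}
\sigma\in S,\quad \sigma(z)\le0\quad\Longrightarrow\quad\sigma(z^*)\le0 .
\end{equation}

\begin{lemma}\label{lem:degree}
Let $z\succ0$. For every Gr\"obner basis of $I_{\mathcal A}$ there are an element $G$ of it and a vector $z^*\succ0$ dominated by $z$ such that $\deg G\ge\sum_l\rho_l(z^*)^+$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:order}(b), $\mathbf x^{\rho(z)^+}\in\operatorname{in}(I_{\mathcal A})$, so the leading monomial $\mathbf x^u$ of some element $G$ of the basis satisfies $u\le\rho(z)^+$. By the same lemma there is $z^*\succ0$ with $\rho(z^*)^+\le u$. Then $\rho(z^*)\le\rho(z)^+$ and $\deg G\ge\sum_lu_l\ge\sum_l\rho_l(z^*)^+$.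
\end{proof}

\begin{example}\label{ex:rankone}
Let $c=1$, and let $z_0\in\{1,-1\}$ be the generator with $z_0\succ0$. The vectors $\succ0$ are the $Nz_0$ with $N\ge1$, and $\rho(z_0)^+\le\rho(Nz_0)^+$, so the binomial of $z_0$ is a Gr\"obner basis. For $d\ge2$ take the list consisting of $d$ copies of $z\mapsto z$ and one copy of $z\mapsto-dz$. The lattice $L=\mathbb Z(1,\dots,1,-d)$ contains no difference of two unit vectors, so the $\mathbf a_l$ are distinct. The interval $P(S)=(-1/d,1)$ has length greater than $1$ and meets every coset of $\mathbb Z$. So $\mathcal A$ is graded and normal of dimension $d$, and $I_{\mathcal A}=\langle x_1\cdots x_d-x_{d+1}^d\rangle$ has its generator in degree exactly $d$.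
\end{example}

The lemmas suggest a strategy. Normality and domination depend only on the set $S$. Suppose that $h$ and $-h$ belong to $S$, and add $K$ copies of each to the list. The list stays admissible, $S$ is unchanged, the dimension grows by $2K$, and the lower bound of Lemma~\ref{lem:degree} grows by $K|h(z^*)|$. We shall do this with two functionals $h_1,h_2$, which we call \emph{heavy}: the dimension becomes $4K$ plus a constant, and the degree bound is at least $K(|h_1(z^*)|+|h_2(z^*)|)$. So we need a set $S$ with the covering property such that, for every group order, some $z\succ0$ dominates only vectors $z^*\succ 0$ with $|h_1(z^*)|+|h_2(z^*)|\ge5$. On a line through the origin the primitive vector $\succ0$ is dominated by all its positive multiples, as in Example~\ref{ex:rankone}, so long vectors can be forced only in rank at least two.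

\section{The planar model}\label{sec:plane}

\subsection{A thin wedge}
Let $v,w\succ0$ be linearly independent. Vectors $av+bw$ with $a,b\ge0$ are positive and those with $a,b\le0$ are negative; the order is undetermined only on the vectors $\pm(jw-sv)$ with $s,j\geq 1$. If, for instance, the order is the sign of a linear form $\omega$, then $jw-sv\succ0$ exactly when $s/j<\theta=\omega(w)/\omega(v)$. Choose a fraction $\beta/\alpha$ close to $\theta$. The functional $\alpha a+\beta b$ is then nearly proportional to $\omega$, so a positive vector on which it is $\le0$ lies in a thin wedge, and a thin wedge contains no short lattice vector. The next lemma makes this precise for arbitrary group orders.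

\begin{lemma}\label{lem:wedge}
Let $\succ$ be a group order on $\mathbb Z^c$, let $v,w\succ0$ be linearly independent, and let $J\ge1$. There are integers $1\le\alpha,\beta\le2J-1$ with the following property. Let $z=a_0v+b_0w$ be the one of the vectors $\pm(\alpha w-\beta v)$ that is $\succ0$. If $a,b\in\mathbb Z$ satisfy
\[
av+bw\succ0,\qquad aa_0\ge0,\qquad bb_0\ge0,\qquad \alpha a+\beta b\le0,
\]
then $|a|+|b|\ge J+1$.
\end{lemma}

\begin{proof}
For $(s,j)\in\mathbb N^2\setminus\{0\}$ let $D(s,j)=jw-sv\ne0$, and read $(s,j)$ as the fraction $s/j\in[0,\infty]$; thus $s/j\le s'/j'$ means $sj'\le s'j$.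

\emph{Monotonicity: if $D(s',j')\succ0$ and $s/j\le s'/j'$, then $D(s,j)\succ0$.} First $j'\ge1$, since otherwise $D(s',j')=-s'v\prec0$. Next $j\ge1$, since $j=0$ would give $s\ge1$ and $sj'\le0$. Now $j'D(s,j)=jD(s',j')+(s'j-sj')v\succ0$, and therefore $D(s,j)\succ0$.

\emph{Choice of $\alpha,\beta$.} Let $\mathfrak F_J$ be the finite set of reduced fractions $s/j$ with $s+j\le J$. Its smallest element is $0/1$ and its largest is $1/0$. Since $D(0,1)=w\succ0$ and $D(1,0)=-v\prec0$, there are consecutive elements $s_0/j_0<s_1/j_1$ of $\mathfrak F_J$ with $D(s_0,j_0)\succ0$ and $D(s_1,j_1)\prec0$. These signs force $j_0\ge1$ and $s_1\ge1$. Put $\beta=s_0+s_1$ and $\alpha=j_0+j_1$. Then $\alpha,\beta\ge1$ and $\alpha+\beta\le2J$, so $\alpha,\beta\le2J-1$. Adding $s_0j_0$, respectively $s_1j_1$, to both sides of $s_0j_1<s_1j_0$ gives $s_0\alpha<\beta j_0$ and $\beta j_1<s_1\alpha$, that is,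
\[
\frac{s_0}{j_0}<\frac\beta\alpha<\frac{s_1}{j_1}.
\]
Any $(s,j)$ with $s_0/j_0<s/j<s_1/j_1$ has $s+j\ge J+1$, for otherwise its reduced form would be an element of $\mathfrak F_J$ between two consecutive ones. So it suffices to show that $(s,j)=(|a|,|b|)$, which is nonzero, lies in this range.

\emph{Case $z=\alpha w-\beta v$.} Here $a_0<0<b_0$, so $a=-s$, $b=j$ and $D(s,j)=av+bw\succ0$. The inequality $\alpha a+\beta b\le0$ reads $\beta j\le s\alpha$, so $s/j\ge\beta/\alpha>s_0/j_0$. If $s_1/j_1\le s/j$, monotonicity would give $D(s_1,j_1)\succ0$, which is false.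

\emph{Case $z=\beta v-\alpha w$.} Here $a_0>0>b_0$, so $a=s$, $b=-j$ and $D(s,j)=-(av+bw)\prec0$. The inequality reads $s\alpha\le\beta j$, so $s/j\le\beta/\alpha<s_1/j_1$. If $s/j\le s_0/j_0$, monotonicity would give $D(s,j)\succ0$, which is false.
\end{proof}

The wedge has one side from the order and the other from $\alpha a+\beta b\le0$. Without this inequality the short vector $w$ would qualify in the first case, and $v$ in the second. For $J=4$ the elements of $\mathfrak F_4$ and the resulting fractions $\beta/\alpha$ are
\[
\frac01<\frac13<\frac12<\frac11<\frac21<\frac31<\frac10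
\qquad\text{and}\qquad
\frac14,\ \frac25,\ \frac23,\ \frac32,\ \frac52,\ \frac41 .
\]
If, say, $w-v\succ0$ and $w-2v\prec0$, then $z=\pm(2w-3v)$; see Figure~\ref{fig:wedge}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!20] (0,0)--(4.4,4.4)--(5.4,4.4)--(5.4,2.7)--cycle;
\draw[->] (0,0)--(5.8,0) node[right]{$s$};
\draw[->] (0,0)--(0,4.7) node[above]{$j$};
\draw (0,0)--(4.4,4.4);
\draw (0,0)--(5.4,2.7);
\draw[dashed] (4,0)--(0,4);
\foreach \s in {0,...,5} \foreach \j in {0,...,4} \fill (\s,\j) circle (1.3pt);
\draw (1,1) circle (3.5pt) node[above left]{$1/1$};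
\draw (2,1) circle (3.5pt) node[below right]{$2/1$};
\fill (3,2) circle (3pt) node[above right]{$3/2$};
\end{tikzpicture}
\caption{The point $(s,j)$ stands for the fraction $s/j$. Among reduced fractions with $s+j\le4$ (on or below the dashed line), $1/1$ and $2/1$ are consecutive, so every lattice point in the open wedge between their rays has $s+j\ge5$; the first one is $(3,2)$.}
\label{fig:wedge}
\end{figure}

\subsection{A normal configuration with large Gr\"obner bases for some term orders}\label{sub:model}
Let $c=2$, let $v,w$ be the standard basis of $\mathbb Z^2$ and $a,b$ the coordinate functionals. Fix $J\geq 1$ and $K\ge2$. Take $K$ copies of each of $a,-a,b,-b$, and for all $1\le\alpha,\beta\le2J-1$ two copies of $\alpha a+\beta b$ together with $2\alpha$ further copies of $-a$ and $2\beta$ further copies of $-b$. This list is admissible, its length is $4K+n_0$ with $n_0$ independent of $K$, and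
\[
S_0=\{\pm a,\ \pm b\}\cup\{\alpha a+\beta b:\ 1\le\alpha,\beta\le2J-1\}.
\]
The set $P(S_0)$ contains the square $(-1,0]^2$, which meets every coset of $\mathbb Z^2$. By Lemma~\ref{lem:normal} the configuration is graded and normal, of dimension $4K+n_0-2$.

Consider a term order with $v,w\succ0$, take $\alpha,\beta,z$ from Lemma~\ref{lem:wedge}, and let $z^*=av+bw\succ0$ be dominated by $z$. One of the functionals $\pm a$ is negative on $z$, hence $\le0$ on $z^*$ by \eqref{eq:dominated}; this is the condition $aa_0\ge0$, and $\pm b$ give $bb_0\ge0$ in the same way. The functional $\alpha a+\beta b$ vanishes on $z$, so it is $\le0$ on $z^*$. Thus $|a|+|b|\ge J+1$, and by Lemma~\ref{lem:degree} every Gr\"obner basis for such a term order has an element of degree at least $K(J+1)$. For $J=4$ and $K\ge n_0$ this exceeds the dimension.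

Other term orders escape. Take a lexicographic order whose first variable belongs to a copy of $-a$ and whose second belongs to a copy of $-b$; then $-v\succ0$ and $-w\succ0$. Every $z\succ0$ has $a(z)\le-1$ or $b(z)\le-1$. Since $-a$ is the only element of $S_0$ that is positive on $-v$, we have $\rho(-v)^+\le\rho(z)^+$ in the first case, and $\rho(-w)^+\le\rho(z)^+$ in the second. So the binomials of $-v$ and $-w$ form a Gr\"obner basis. Their degrees are the numbers of copies of $-a$ and of $-b$, which are at most the length of the list minus $2$, that is, at most the dimension.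

The obvious repair is to add the functionals $\pm\alpha a\pm\beta b$ with all four sign patterns. This destroys normality: already $\alpha=\beta=1$ confines $P(S)$ to $\{|a|+|b|<1\}$, which misses the coset $(\frac12,\frac12)+\mathbb Z^2$. We therefore keep one sign pattern per plane and use many planes.

\section{The construction}\label{sec:construction}

\subsection{Cycles of vectors and their planes}
A family of nonzero vectors with sum zero contains a positive vector, whatever the order is. We build such families as cycles. All vectors of a cycle must be seen by the same heavy functional, because each additional heavy functional would add a multiple of $K$ to the dimension. The heavy coordinate will be $\pm1$ on each vector and must sum to zero along the cycle, so we let it alternate on a cycle of even length.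

Let $J\ge2$ and
\[
q=2J,\qquad m=q^2+q,\qquad M=2q^2,\qquad c=m+3 .
\]
Indices $k,i$ lie in $\mathbb Z_q=\mathbb Z/q\mathbb Z$; as $q$ is even, their parity and $\varepsilon_k=(-1)^k$ are well defined. The coordinates on $\mathbb Z^c$ are the heavy coordinates $h_1,h_2$, a coordinate $T$, and $m$ \emph{light} coordinates $x_k$ ($k\in\mathbb Z_q$) and $y_{k,i}$ ($k,i\in\mathbb Z_q$). (The variables of $R$ do not appear individually in Sections~\ref{sec:construction} to~\ref{sec:degree}.) Let $E$ be the set of light coordinates; we write $u_e$ for the coordinate functional of $e\in E$. With the standard basis $\mathbf e_{h_1},\mathbf e_{x_k},\dots$ of $\mathbb Z^c$, put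
\[
v_k=\mathbf e_{x_{k+1}}-\mathbf e_{x_k}+\varepsilon_{k+1}\mathbf e_{h_1},\qquad
w_{k,i}=\mathbf e_{y_{k,i+1}}-\mathbf e_{y_{k,i}}+\varepsilon_{i+1}\mathbf e_{h_2}.
\]
Then $\sum_kv_k=0$, and $\sum_iw_{k,i}=0$ for each $k$. The $q^2$ \emph{blocks} and their \emph{planes} are
\[
B_{k,i}=\{x_k,x_{k+1},y_{k,i},y_{k,i+1}\}\subset E,\qquad \Lambda_{k,i}=\mathbb Zv_k+\mathbb Zw_{k,i}.
\]
Let $\Pi$ be the set of the $m$ \emph{pair sums} $x_k+x_{k+1}$ and $y_{k,i}+y_{k,i+1}$, and put
\[
\xi_1=\sum_{k\text{ even}}x_k,\qquad\xi_2=\sum_k\sum_{i\text{ even}}y_{k,i}.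
\]
Each of $\xi_1,\xi_2$ has at most $q^2/2$ summands and contains exactly one coordinate of each block. For $1\le\alpha,\beta\le q-1$ put
\[
\varphi_{k,\alpha}=\sum_{l=1}^\alpha(\alpha+1-l)\,x_{k+l},\qquad\psi_{k,i,\beta}=\sum_{l=1}^\beta(\beta+1-l)\,y_{k,i+l}.
\]
The coefficients of $\varphi_{k,\alpha}+\psi_{k,i,\beta}$ are non-negative, with sum
\begin{equation}\label{eq:coeff}
\tfrac12\alpha(\alpha+1)+\tfrac12\beta(\beta+1)\le q(q-1)<M .
\end{equation}

\subsection{The functionals}
Let $S$ consist of
\begin{itemize}
\item[(R1)] $\pm h_1$ and $\pm h_2$;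
\item[(R2)] $T-u_e$ for $e\in E$;
\item[(R3)] $\tau_B=T-\sum_{e\in E\setminus B}(T-u_e)=\sum_{e\in E\setminus B}u_e-(m-5)T$ for each block $B$;
\item[(R4)] $-\pi$ and $\pi-MT$ for $\pi\in\Pi$;
\item[(R5)] $\pm(h_1-\xi_1)-MT$ and $\pm(h_2-\xi_2)-MT$;
\item[(R6)] $\varphi_{k,\alpha}+\psi_{k,i,\beta}-MT$ for all $k,i$ and $1\le\alpha,\beta\le q-1$.
\end{itemize}
Families R1 and R6 reproduce the planar model on each plane, and R2--R5 keep dominated vectors inside the plane. This is the content of the next lemma.

\begin{lemma}\label{lem:local}
Fix $k,i$ and write $v=v_k$, $w=w_{k,i}$, $B=B_{k,i}$, $\Lambda=\Lambda_{k,i}$.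
\begin{itemize}
\item[(a)] At a point $av+bw$ we have $\varepsilon_{k+1}h_1=a$, $\varepsilon_{i+1}h_2=b$, and $\varphi_{k,\alpha}+\psi_{k,i,\beta}-MT=\alpha a+\beta b$ for $1\le\alpha,\beta\le q-1$.
\item[(b)] If $z^*\in\mathbb Z^c$ is dominated, with respect to $S$, by some $z\in\Lambda$, then $z^*\in\Lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first two formulas are read off from the definitions of $v$ and $w$. In $\varphi_{k,\alpha}$ the coefficient of $x_{k+1}$ is $\alpha$, and that of $x_k$ is $0$ because $\alpha\le q-1$. Hence $\varphi_{k,\alpha}(v)=\alpha$, and for the same reason $\psi_{k,i,\beta}(w)=\beta$. Moreover $\varphi_{k,\alpha}(w)=\psi_{k,i,\beta}(v)=0$, and $T$ vanishes on $v$ and $w$.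

(b) Let $\pi_x=x_k+x_{k+1}$ and $\pi_y=y_{k,i}+y_{k,i+1}$. The functionals $T$, $u_e$ for $e\notin B$, $\pi_x$ and $\pi_y$ vanish on $v$ and $w$. At any point with $\pi_x=\pi_y=0$ and $u_e=0$ for all $e\notin B$ we have
\begin{equation}\label{eq:xi}
\xi_1=\varepsilon_{k+1}x_{k+1},\qquad\xi_2=\varepsilon_{i+1}y_{k,i+1};
\end{equation}
indeed $\xi_1=x_{k+1}$ if $k+1$ is even and $\xi_1=x_k=-x_{k+1}$ otherwise, and the same holds for $\xi_2$. So $h_1-\xi_1$ and $h_2-\xi_2$ vanish on $v$ and $w$ too. Consequently the following elements of $S$ vanish on $z$ and are $\le0$ on $z^*$ by \eqref{eq:dominated}: R2 for $e\notin B$, the functional $\tau_B$, R4 for $\pi_x$ and $\pi_y$, and all of R5. Evaluate at $z^*$. From R4, $0\le\pi_x\le MT$, so $T\ge0$. From R3 and R2, $T\le\sum_{e\notin B}(T-u_e)\le0$. Hence $T=0$, and a sum of non-positive terms $-u_e$ is $\geq 0$, so $u_e=0$ for $e\notin B$. With $T=0$, R4 gives $\pi_x=\pi_y=0$, and R5 gives $h_1=\xi_1$, $h_2=\xi_2$. By \eqref{eq:xi}, every coordinate of $z^*$ agrees with that of $x_{k+1}(z^*)\,v+y_{k,i+1}(z^*)\,w$.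
\end{proof}

All planes lie in the hyperplane $T=0$, and one may ask why $T$ is there at all. Without it the covering property fails. Consider a coset with $T\equiv0$ and $u_e\equiv\frac12\pmod 1$ for all $e$, and suppose that it has a point of $P(S)$ with $T=0$. By R4 each pair sum is an integer in $(-1,1)$, hence $0$, and R2 gives $u_e\ge-\frac12$; so the values alternate between $\frac12$ and $-\frac12$ along each cycle. Choose $k$ with $x_{k+1}=\frac12$ and then $i$ with $y_{k,i+1}=\frac12$. The R6 functional with $\alpha=\beta=1$ has the value $1$, a contradiction. The coordinate $T$ acts as a switch: for $T\ge\frac12$ the term $-MT$ relaxes the constraints, whereas Lemma~\ref{lem:local} forces $T=0$ on dominated vectors.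

\subsection{An admissible list and its length}
By definition of $\tau_B$,
\begin{equation}\label{eq:T}
\tau_B+\sum_{e\notin B}(T-u_e)=T .
\end{equation}
So $S$ generates $T$, then every $u_e$ by R2, and $h_1,h_2$ by R1; this is condition (i). To obtain (ii) we choose multiplicities in two steps.

First, take every functional of R1, R4, R5 and R6 twice, and for each R6 functional $\sum_ec_eu_e-MT$ add $2c_e$ copies of $T-u_e$ for each $e$. Family R1 contributes $0$, family R4 contributes $-2mMT$, family R5 contributes $-8MT$, and an R6 functional with its companions contributes $-2(M-\sum_ec_e)T$. The sum so far is $-\Theta T$ with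
\[
\Theta=2mM+8M+\sum_{\mathrm{R6}}2\Big(M-\sum_ec_e\Big).
\]
By \eqref{eq:coeff}, $\Theta\ge2mM\ge2q^2$, so we can fix integers $\theta_B\ge2$, one for each of the $q^2$ blocks, with $\sum_B\theta_B=\Theta$. Second, add $\theta_B$ copies of $\tau_B$ and $\theta_B$ copies of $T-u_e$ for each $e\notin B$. By \eqref{eq:T} these sum to $\Theta T$. The total is $0$, and every element of $S$ occurs at least twice, because each $e$ lies outside some block. Let $N_0$ be the length of this list.

\begin{lemma}\label{lem:size}
$N_0\le6q^8=1536\,J^8$.
\end{lemma}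

\begin{proof}
There are $q^2(q-1)^2$ functionals in R6. For $q\ge4$ we have $2q^2+q+4\le2q^3$, so
\[
\Theta\le2M\big(m+4+q^2(q-1)^2\big)=4q^2\,(q^4-2q^3+2q^2+q+4)\le4q^6 .
\]
Families R1, R4, R5 contribute $8+4m+8$ entries. Each R6 functional contributes at most $2+2q(q-1)\le2q^2$ entries. The second step contributes $\Theta(1+(m-4))$ entries, and $m-3\le\frac54q^2$ since $q\le q^2/4$. Using $16+4m\le q^6$ we get
\[
N_0\le16+4m+2q^4(q-1)^2+\Theta(m-3)\le3q^6+5q^8\le6q^8.\qedhere
\]
\end{proof}

Finally add $K\ge1$ further copies of each of $h_1,-h_1,h_2,-h_2$, and $r\ge0$ copies of the zero functional; the latter serve only to reach every dimension. The list is admissible and its set of nonzero functionals is $S$. Let $\mathcal A_{J,K,r}$ be the associated configuration. By Lemma~\ref{lem:normal}(a),(b) it is graded with pairwise distinct vectors, and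
\begin{equation}\label{eq:dim}
\dim(\mathcal A_{J,K,r})=N_0+4K+r-c .
\end{equation}

\section{Normality}\label{sec:normal}

\begin{proposition}\label{prop:normal}
Every coset of $\mathbb Z^c$ in $\mathbb R^c$ meets $P(S)$. Hence $\mathcal A_{J,K,r}$ is normal.
\end{proposition}

We must round each coordinate, within its class modulo $1$, so that all functionals in $S$ are less than $1$. If $T$ can be taken at least $\frac12$, a uniform rounding works. The only obstacle to a large $T$ is R3, and it arises exactly when the coset is close to the coordinate subspace of one block; then only four light coordinates need care.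

\begin{proof}
Fix a coset, and let $t\in[0,1)$ and $\delta_e\in[0,1)$ be the residues modulo $1$ of $T$ and of $T-u_e$ on it.

\medskip\noindent\textbf{Points with $T\ge\frac12$.}
Let $T\ge\frac12$ be congruent to $t$, put $u_e=T-\delta_e$, and take $h_1,h_2\in[0,1)$. Then $-T\le T-1<u_e\le T$.
\begin{itemize}
\item R1 holds, and R2 holds because $T-u_e=\delta_e<1$.
\item R4: $-\pi<2(1-T)\le1$ and $\pi-MT\le2T-MT\le0$.
\item R5: $|h_\nu-\xi_\nu|<1+\frac{q^2}2T\le1+MT$ for $\nu=1,2$.
\item R6: the value is at most $q(q-1)T-MT\le0$ by \eqref{eq:coeff}.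
\item R3: $\tau_B=T-\sum_{e\notin B}\delta_e$.
\end{itemize}
If $t\ge\frac12$, take $T=t$; then $\tau_B\le t<1$. If $t<\frac12$ and $\sum_{e\notin B}\delta_e>t$ for every block $B$, take $T=1+t$; again $\tau_B<1$. In both cases the point lies in $P(S)$.

\medskip\noindent\textbf{The remaining case: $t<\frac12$ and $\sum_{e\notin B}\delta_e\le t$ for some block $B=B_{k,i}$.}
Take $T=t$ and $u_e=t-\delta_e$ for $e\notin B$; these values lie in $[0,t]$. The same rounding on $B$ might violate R4, since $-\pi$ would be a sum of two $\delta$'s minus $2t$, which can exceed $1$. We correct this by rounding up the first coordinate of the pair when necessary. With $\kappa=\delta_{x_k}$ and $\lambda=\delta_{x_{k+1}}$ put $x_{k+1}=t-\lambda$ and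
\[
x_k=t-\kappa\ \text{ if }\kappa+\lambda<1+2t,\qquad x_k=1+t-\kappa\ \text{ if }\kappa+\lambda\ge1+2t.
\]
Define $y_{k,i+1}$ and $y_{k,i}$ by the same rule, with $y_{k,i+1}$ in the role of $x_{k+1}$. Let $\pi_x=x_k+x_{k+1}$ and $\pi_y=y_{k,i}+y_{k,i+1}$. We claim:
\begin{itemize}
\item[(P1)] $t-1<u_e<1-t$ for all $e\in E$;
\item[(P2)] $0\le u_e\le t$ for $e\notin B$, and $x_{k+1},y_{k,i+1}\le t$;
\item[(P3)] $-1<\pi_x\le2t$ and $-1<\pi_y\le2t$.
\end{itemize}
Property (P2) holds by construction. A value $t-\delta_e$ lies in $(t-1,t]$, and $t<1-t$. In the second alternative $\kappa\ge1+2t-\lambda>2t$, so $t<x_k<1-t$. This proves (P1). In the first alternative $\pi_x=2t-(\kappa+\lambda)\in(-1,2t]$; in the second, $\pi_x=1+2t-(\kappa+\lambda)\in(2t-1,0]$. This proves (P3). We check the six families; $h_1,h_2$ are chosen along the way.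

\emph{R2.} By (P1), $t-u_e<1$.

\emph{R3.} Let $B'=B_{k',i'}$ be any block and $W=B\setminus B'$. The terms $t-u_e$ with $e\notin B$ are $\ge0$, so $\tau_{B'}\le t-\sum_{e\in W}(t-u_e)$, and it suffices to show $\sum_{e\in W}(t-u_e)>t-1$. Split $W$ into its $x$-part and its $y$-part. The $x$-part contributes $0$ if it is empty, $t-x_{k+1}\ge0$ if it is $\{x_{k+1}\}$, $2t-\pi_x\ge0$ if it is $\{x_k,x_{k+1}\}$, and $t-x_k>2t-1\ge t-1$ if it is $\{x_k\}$. The same four estimates hold for the $y$-part. If $k'=k$, the $x$-part is empty. If $k'\ne k$, the $y$-part is $\{y_{k,i},y_{k,i+1}\}$, because $B'$ contains no $y_{k,\cdot}$. So at most one of the two parts contributes a negative amount, and the sum exceeds $t-1$.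

\emph{R4.} For $\pi_x,\pi_y$, (P3) gives values in $(-1,1)$. Any other $\pi\in\Pi$ has a summand outside $B$, because two distinct pairs of neighbors in a cycle of length $q\ge4$ are different sets. That summand lies in $[0,t]$ and the other one in $(t-1,1-t)$, so $-1<\pi<1$. In all cases $-\pi<1$ and $\pi-Mt<1$.

\emph{R1 and R5.} For $\nu=1,2$ write $\xi_\nu=\zeta+\eta$, where $\zeta\in(-1,1)$ is the value of the one summand in $B$ and $0\le\eta\le\frac{q^2}2t$ by (P2). Choose $h_\nu\in[0,1)$ if $\zeta\ge0$ and $h_\nu\in(-1,0]$ if $\zeta<0$. Then $|h_\nu|<1$ and $|h_\nu-\zeta|<1$, so $|h_\nu-\xi_\nu|<1+\frac{q^2}2t\le1+Mt$.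

\emph{R6.} Consider $\varphi_{l,\alpha}+\psi_{l,i',\beta}-MT$. By (P2) and \eqref{eq:coeff}, the coordinates outside $B$ contribute at most $q(q-1)t$ to $\varphi_{l,\alpha}+\psi_{l,i',\beta}$. Let $\Phi$ and $\Psi$ be the contributions of $B$ to $\varphi_{l,\alpha}$ and to $\psi_{l,i',\beta}$. Along the cycle $x_l,x_{l+1},\dots,x_{l+q-1}$ the coefficients of $\varphi_{l,\alpha}$ are $0,\alpha,\alpha-1,\dots,1,0,\dots,0$, after which the cycle returns to $x_l$ with coefficient $0$. Write $k=l+s$ with $0\le s\le q-1$.
\begin{itemize}
\item If $s=0$, the coefficients of $x_k,x_{k+1}$ are $0,\alpha$, so $\Phi=\alpha x_{k+1}\le qt$.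
\item If $1\le s\le\alpha$, they are $\gamma,\gamma-1$ with $1\le\gamma\le q-1$, so $\Phi=x_k+(\gamma-1)\pi_x<1-t+2(q-2)t\le1+2qt$.
\item If $s>\alpha$, both are $0$, so $\Phi=0$.
\end{itemize}
If $l\ne k$, then $\psi_{l,i',\beta}$ involves no coordinate of $B$, so $\Psi=0$ and $\Phi+\Psi<1+2qt$. If $l=k$, then $\Phi\le qt$, and the same three cases for the cycle $y_{k,\cdot}$ give $\Psi<1+2qt$. Thus always $\Phi+\Psi<1+3qt$, and $\varphi_{l,\alpha}+\psi_{l,i',\beta}<1+(q^2+2q)t\le1+Mt$.

So the coset meets $P(S)$, and Lemma~\ref{lem:normal}(c) gives normality.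
\end{proof}

\begin{remark}
The last case explains two features of the construction. Both $x_k$ and $y_{k,i}$ may have been rounded up, each to a value that is bounded only by $1-t$, and a functional can afford such a value once. First, each $k$ has its own cycle $y_{k,\cdot}$. This is why, in R3, the set $W$ is never $\{x_k,y_{k,i}\}$, and why, in R6, at most one of $\Phi,\Psi$ carries the summand $1$. Second, Lemma~\ref{lem:local}(a) would also hold with $\alpha x_{k+1}$ in place of $\varphi_{k,\alpha}$, but then the functional with $l=k-1$ would contribute $\Phi=\alpha x_k$. Since the coefficients of $\varphi_{l,\alpha}$ drop by exactly one at each step, all but one copy of $x_k$ is absorbed into the small quantity $\pi_x$.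
\end{remark}

\section{Large degrees for every term order}\label{sec:degree}

\begin{proposition}\label{prop:degree}
For every term order, every Gr\"obner basis of $I_{\mathcal A}$, $\mathcal A=\mathcal A_{J,K,r}$, contains an element of degree at least $K(J+1)$.
\end{proposition}

\begin{proof}
Let $\succ$ be the group order of Lemma~\ref{lem:order}. Since $\sum_kv_k=0$, there is $k$ with $v=v_k\succ0$. For this $k$, since $\sum_iw_{k,i}=0$, there is $i$ with $w=w_{k,i}\succ0$. The vectors $v,w$ have disjoint supports, so they are linearly independent. Take $\alpha,\beta$ and $z=a_0v+b_0w\succ0$ from Lemma~\ref{lem:wedge}. As $1\le\alpha,\beta\le2J-1=q-1$, the functional $\sigma=\varphi_{k,\alpha}+\psi_{k,i,\beta}-MT$ belongs to $S$; this is the reason for the choice $q=2J$.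

Given a Gr\"obner basis, let $G$ and $z^*\succ0$ be as in Lemma~\ref{lem:degree}. By Lemma~\ref{lem:local}(b), $z^*=av+bw$ with $a,b\in\mathbb Z$. By Lemma~\ref{lem:local}(a), the functionals $\pm h_1$, $\pm h_2$ and $\sigma$ restrict on the plane to $\pm a$, $\pm b$ and $\alpha a+\beta b$. The one of $\pm h_1$ that is negative on $z$ is $\le0$ on $z^*$ by \eqref{eq:dominated}, so $aa_0\ge0$; the functionals $\pm h_2$ give $bb_0\ge0$; and $\sigma(z)=\pm(\alpha\beta-\beta\alpha)=0$ gives $\alpha a+\beta b\le0$. Lemma~\ref{lem:wedge} yields $|h_1(z^*)|+|h_2(z^*)|=|a|+|b|\ge J+1$. Each of $\pm h_1,\pm h_2$ occurs at least $K$ times in the list, so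
\[
\deg G\ge\sum_l\rho_l(z^*)^+\ge K\big(|h_1(z^*)|+|h_2(z^*)|\big)\ge K(J+1).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Take $J=4$, $K=N_0$, $r=0$. The configuration $\mathcal A=\mathcal A_{4,N_0,0}$ is graded, and it is normal by Proposition~\ref{prop:normal}. By \eqref{eq:dim}, $\dim(\mathcal A)=5K-c<5K$, and by Proposition~\ref{prop:degree} every Gr\"obner basis, for every term order, contains an element of degree at least $5K$.
\end{proof}

For Theorem~\ref{thm:two} we let $J$ grow with $d$. As long as $N_0\le d/2$, the multiplicity $K$ is proportional to $d$ and the degree bound is of order $dJ$; Lemma~\ref{lem:size} allows $J$ of order $d^{1/8}$.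

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $d\ge10^6$ and $J=\lfloor(d/3072)^{1/8}\rfloor$. Since $3072\cdot2^8=786432\le d$, we have $J\ge2$, and Lemma~\ref{lem:size} gives $N_0\le1536J^8\le d/2$. Write $d-N_0+c=4K+r$ with $0\le r\le3$. Then $K\ge\frac d8-1\ge\frac d{16}\ge1$, and $\mathcal A_{J,K,r}$ is graded and normal of dimension $d$ by \eqref{eq:dim} and Proposition~\ref{prop:normal}. By Proposition~\ref{prop:degree}, every Gr\"obner basis contains an element of degree at least
\[
K(J+1)\ge\frac d{16}\Big(\frac d{3072}\Big)^{1/8}\ge\frac{d^{9/8}}{48},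
\]
because $3072<3^8$. For a given $C$ this exceeds $Cd$ once $d^{1/8}>48C$.
\end{proof}

\section{Cohen--Macaulay initial ideals}\label{sec:CM}

We recall the standard facts that are needed. Let $I\subsetneq R$ be a homogeneous ideal with $\dim R/I=d$. The Hilbert series $H_{R/I}(t)=\sum_j\dim_{\mathbb K}(R/I)_j\,t^j$ has the form $h(t)/(1-t)^d$ with a polynomial $h$, $h(1)\ne0$. The rings $R/I$ and $R/\operatorname{in}(I)$ have the same Hilbert series, because the monomials outside $\operatorname{in}(I)$ form a basis of both; hence they have the same dimension. If $\mathbb K$ is infinite, $R/I$ has a system of parameters consisting of $d$ linear forms, and if $R/I$ is Cohen--Macaulay, such a system is a regular sequence. Extending the field preserves the Hilbert series, Cohen--Macaulayness and the degrees of minimal generators. Finally, the elements of the reduced Gr\"obner basis of a homogeneous ideal are homogeneous, and their leading monomials are the minimal monomial generators of the initial ideal.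

\begin{lemma}\label{lem:artinian}
If $R/I$ is Cohen--Macaulay with Hilbert series $h(t)/(1-t)^d$, $d=\dim R/I$, then $I$ is generated in degrees at most $\deg h+1$.
\end{lemma}

\begin{proof}
We may assume that $\mathbb K$ is infinite, and we use induction on $d$, over all polynomial rings $R$. Put $\Delta=\deg h+1$. If $d=0$, then $(R/I)_j=0$ for $j\ge\Delta$, so $I$ contains all forms of degree $\Delta$, and these generate all forms of higher degree. Let $d\ge1$, and let $\ell$ be the first form of a linear system of parameters; it is a nonzerodivisor on $R/I$. The ring $\bar R=R/\ell R$ is a polynomial ring, and for the image $\bar I$ of $I$ the quotient $\bar R/\bar I$ is Cohen--Macaulay of dimension $d-1$ with Hilbert series $h(t)/(1-t)^{d-1}$. By induction $\bar I$ is generated in degrees $\le\Delta$. Let $I'\subseteq I$ be generated by the forms of degree $\le\Delta$ in $I$; its image is $\bar I$. We show by induction on the degree that every form $F\in I$ lies in $I'$. There is a form $F'\in I'$ with $F-F'=\ell G$, where $G$ is a form of degree $\deg F-1$ or zero. As $\ell G\in I$ and $\ell$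 is a nonzerodivisor on $R/I$, we get $G\in I$, so $G\in I'$ and $F\in I'$.
\end{proof}

\begin{lemma}\label{lem:hdegree}
Let $\mathcal A$ be graded and normal, and $H_{R/I_{\mathcal A}}(t)=h(t)/(1-t)^d$. Then $\deg h\le d-1$.
\end{lemma}

\begin{proof}
The ring $R/I_{\mathcal A}\cong\mathbb K[\mathbb N\mathcal A]$ is Cohen--Macaulay by Hochster's theorem. The graded canonical module $\omega$ of such a ring has Hilbert series
\[
H_\omega(t)=(-1)^dH_{R/I_{\mathcal A}}(1/t)=\frac{t^dh(1/t)}{(1-t)^d},
\]
whose lowest term has degree $d-\deg h$; the number $\deg h-d$ is the $a$-invariant. By the theorem of Danilov and Stanley \cite[Theorem 6.3.5]{BH}, normality implies that $\omega$ is spanned by the monomials of $\mathbb K[\mathbb N\mathcal A]$ whose exponents lie in the relative interior of $\operatorname{cone}(\mathcal A)$. The grading functional is non-negative on the cone and vanishes at the origin, so the origin is not an interior point, and all these monomials have degree $\ge1$. Hence $d-\deg h\ge1$.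
\end{proof}

Applied to $I=I_{\mathcal A}$, the two lemmas give the bound $d$ for generators quoted in the introduction. Applied to an initial ideal, they give the following.

\begin{proposition}\label{prop:CM}
Let $\mathcal A$ be graded and normal of dimension $d$. If $\operatorname{in}(I_{\mathcal A})$ is Cohen--Macaulay for some term order, then the reduced Gr\"obner basis of $I_{\mathcal A}$ for this term order has elements of degree at most $d$.
\end{proposition}

\begin{proof}
The ring $R/\operatorname{in}(I_{\mathcal A})$ has dimension $d$ and Hilbert series $h(t)/(1-t)^d$ with $\deg h\le d-1$, by Lemma~\ref{lem:hdegree}. By Lemma~\ref{lem:artinian}, $\operatorname{in}(I_{\mathcal A})$ is generated in degrees $\le d$, so its minimal monomial generators have degree $\le d$. These are the leading monomials of the reduced Gr\"obner basis, whose elements are homogeneous because $\mathcal A$ is graded.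
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:CM}]
If an initial ideal of $I_{\mathcal A}$ were Cohen--Macaulay, Proposition~\ref{prop:CM} would give a Gr\"obner basis with all elements of degree at most $\dim(\mathcal A)$, contrary to the property of $\mathcal A$ in Theorem~\ref{thm:one}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{OT}
Edwin O'Shea and Rekha R. Thomas, \emph{Toric Initial Ideals of $\Delta$-Normal Configurations: Cohen-Macaulayness and Degree Bounds}, arXiv:math/0308109 (2003).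

\end{thebibliography}
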